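# The colon ideals $JP^i:P^{i+1}$ of the generic Hankel determinant

## 1. Hankel determinants of size two and three

Let $k$ be a field of characteristic zero. A Hankel matrix has constant antidiagonals. The smallest generic one is
$$\begin{pmatrix}x_0&x_1\\x_1&x_2\end{pmatrix},\qquad \det=x_0x_2-x_1^2 .$$
Let $J$ be the ideal of partial derivatives of the determinant and $P$ the ideal of minors of size one less than the matrix. Here $J=(x_2,-2x_1,x_0)$ and $P=(x_0,x_1,x_2)$, so $J=P$.

The next case is
$$H=\begin{pmatrix}x_0&x_1&x_2\\x_1&x_2&x_3\\x_2&x_3&x_4\end{pmatrix},\qquad \det H=x_0x_2x_4-x_0x_3^2-x_1^2x_4+2x_1x_2x_3-x_2^3 .$$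
Write $[ij]$ for the minor with columns $i<j$ of the auxiliary matrix
$$\begin{pmatrix}x_0&x_1&x_2&x_3\\x_1&x_2&x_3&x_4\end{pmatrix},\qquad\text{columns numbered }0,1,2,3 .$$
The $2\times2$ minors of $H$ are $[01],[02],[12],[13],[23]$ and $x_0x_4-x_2^2=[03]+[12]$. So $P$ is generated by the six $[ij]$. They are linearly independent: each of the monomials $x_0x_2,\ x_0x_3,\ x_0x_4,\ x_2^2,\ x_1x_4,\ x_2x_4$ occurs in exactly one of $[01],[02],[03],[12],[13],[23]$, in this order. The partial derivatives are
$$\partial_0=[23],\quad \partial_1=-2[13],\quad \partial_2=x_0x_4+2x_1x_3-3x_2^2=[03]+3[12],\quad \partial_3=-2[02],\quad \partial_4=[01].$$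
So $P/J$ is generated by one element, the class of $q=[12]$, and $q\notin J$ because the degree $2$ part of $J$ is spanned by the five partials. What kills this class? A $3\times 3$ determinant with a repeated row is zero. Taking three columns of the auxiliary matrix and repeating its first or second row, we get
$$x_0[12]-x_1[02]+x_2[01]=0,\qquad x_1[12]-x_2[02]+x_3[01]=0,$$
$$x_1[23]-x_2[13]+x_3[12]=0,\qquad x_2[23]-x_3[13]+x_4[12]=0,$$
$$x_1[13]-x_2[03]+x_4[01]=0 .$$
The first four give $x_0q,x_1q,x_3q,x_4q\in J$. The fifth gives $x_2[03]\in J$, hence $3x_2q=x_2\partial_2-x_2[03]\in J$, and $3$ is invertible. So the annihilator of $P/J$ is $(x_0,\dots,x_4)$: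
$$J:P=I_1(H).$$

Now compare $JP$ with $P^2$. The only question is whether $q^2\in JP$. The Plücker relation $[01][23]-[02][13]+[03][12]=0$ shows $[03]\,q\in JP$, and $3q^2=q\,\partial_2-[03]\,q\in JP$. So $P^2=JP$, that is, $JP:P^2=R$.

Two ingredients did the work: linear relations among minors, and Plücker relations. Both reappear in general.

## 2. The colon formula, and the obstacle at size four

Let $m\ge2$, $R=k[x_0,\dots,x_{2m-2}]$, and let $H$ be the generic Hankel matrix of size $m\times m$, with $(i,j)$ entry $x_{i+j-2}$ for $1\le i,j\le m$. Let $I_t(H)$ be the ideal of $t\times t$ minors, with $I_0(H)=R$. Let $J$ be the gradient ideal of $\det H$, generated by all $\partial\det(H)/\partial x_j$, and $P=I_{m-1}(H)$.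

In the examples, $J:P=I_0(H)$ for $m=2$, and $J:P=I_1(H)$, $JP:P^2=I_0(H)$ for $m=3$. The general pattern is a conjecture in Maral Mostafazadehfard and Aron Simis, "Homaloidal determinants", arXiv:1407.8089 (2014). It is true.

**Theorem A.** Let $k$ be a field of characteristic $0$ and $m\ge2$. Then $JP^{i}:P^{i+1}=I_{m-2-i}(H)$ for all $0\le i\le m-2$.

**Complement.** Let $k$ be moreover algebraically closed. (1) $P^n=JP^{n-1}$ for all $n\ge m-1$. (2) For $1\le n\le m-2$ there is an isomorphism of $R$-modules
$$P^n/JP^{n-1}\cong\bigoplus_{s=0}^{m-2-n}\Gamma_{m-2-n-s}^{\oplus\beta_{n,s}},$$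
where $\beta_{n,s}$ depends only on $n,s$, $\beta_{n,0}>0$, and $\operatorname{ann}_R\Gamma_r=I_{r+1}(H)$. Here $\Gamma_0=R/I_1(H)$, and for $r\ge1$ the module $\Gamma_r$ is the module of sections of a line bundle on an explicit integral scheme $Z_r$. (No values of $\beta_{n,s}$ for $s>0$ are claimed or needed.)

**Reduction to algebraically closed fields.** If $S$ is flat over $R$ and $\mathfrak b$ is finitely generated, then $(\mathfrak a:\mathfrak b)S=\mathfrak aS:\mathfrak bS$. If $S$ is faithfully flat, two ideals of $R$ with equal extensions are equal. Apply this to $S=R\otimes_k\bar k$: Theorem A over $\bar k$ implies it over $k$. From now on $k$ is algebraically closed of characteristic $0$.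

**Reformulation.** Put $n=i+1$, so $1\le n\le m-1$, and $M_n=P^n/JP^{n-1}$. An element $c\in R$ lies in $JP^{n-1}:P^n$ iff $cP^n\subset JP^{n-1}$. So $JP^{n-1}:P^n=\operatorname{ann}_RM_n$, and Theorem A says
$$\operatorname{ann}_RM_n=I_{m-1-n}(H)\qquad(1\le n\le m-1).\tag{1}$$

The natural first attempt is to repeat Section 1: list linear relations and Plücker relations and eliminate. For $m=4$ there are $\binom53=10$ maximal minors of the $3\times5$ matrix $(x_{i+j})$, and $7$ partials. We shall see that these $10$ and these $7$ are linearly independent, so $P/J$ has three generators $q_1,q_2,q_3$, and the predicted annihilator $I_2(H)$ contains no linear form. For $m=3$ a linear relation $y\,q=0$ was already an element of the annihilator. For $m=4$ a linear relation reads $y_1q_1+y_2q_2+y_3q_3=0$ with linear forms $y_i$, and it kills nothing by itself; the annihilator has to be extracted from the whole module of such relations. For general $m$ and $n$ the generators of $M_n$ form a quotient of the degree $n$ part of a Grassmannian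 coordinate ring, and their number and structure are not apparent. This is where elimination stops.

The way past this point is to fix $n$ and let $m$ vary. The relations of $M_n$ will turn out to be governed by maps from the generators for size $m$ to the generators for size $m-1$. Dually, the generators for all sizes together form a module over a polynomial ring, and this module is free. Freeness splits $M_n$ into standard pieces whose annihilators can be read off.

## 3. Hankel matrices as multiplication of binary forms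

**Notation.** Let $V_d=k[u,v]_d=H^0(\mathbb P^1,\mathcal O(d))$, and $V_d=0$ for $d<0$. Identify $x_j=u^jv^{2m-2-j}$. Then $R_1=V_{2m-2}$, $R=\operatorname{Sym}V_{2m-2}$, and the points of $\mathbb A:=\operatorname{Spec}R$ are the linear functionals $\xi\in V_{2m-2}^*$.

For $0\le a\le 2m-2$ let $H[a]$ be the $(a+1)\times(2m-1-a)$ matrix $(x_{i+j})$ with $0\le i\le a$, $0\le j\le 2m-2-a$. Since $u^iv^{a-i}\cdot u^jv^{2m-2-a-j}=x_{i+j}$, it is the matrix of the multiplication $V_a\times V_{2m-2-a}\to V_{2m-2}=R_1$. At a point $\xi$ it becomes the pairing $(f,g)\mapsto\xi(fg)$. In particular $H=H[m-1]$. The auxiliary matrix of Section 1 is $H[1]$ for $m=3$.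

For $p=(p_1,p_2)\in k^2$ let $\ell_p\in V_1$, $\ell_p(q)=\det(p,q)$. It depends linearly on $p$, vanishes at $p$, and $\ell_p(q)=-\ell_q(p)$.

**Facts on $SL_2$ (characteristic $0$).** The group $SL_2$ acts on all these objects. Every finite-dimensional representation is a direct sum of irreducible ones; the $V_d$ are irreducible, pairwise non-isomorphic, and $V_d^*\cong V_d$. Moreover $\wedge^2V_d\cong V_{2d-2}\oplus V_{2d-6}\oplus\cdots$. The $V_e$-isotypic part of a representation is the sum of its subrepresentations isomorphic to $V_e$; an equivariant map sends it onto the $V_e$-isotypic part of the image.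

**Fact on resolutions.** Let $0\to F_N\to\dots\to F_0\to\mathcal F\to0$ be an exact complex of quasi-coherent sheaves. There is a spectral sequence $E_1^{-t,q}=H^q(F_t)\Rightarrow H^{q-t}(\mathcal F)$ with differentials $d_s:E_s^{-t,q}\to E_s^{-t+s,\,q-s+1}$. If no $F_t$ has higher cohomology, the complex of global sections $0\to H^0(F_N)\to\dots\to H^0(F_0)\to H^0(\mathcal F)\to0$ is exact.

## 4. Ideals of Hankel minors as vanishing ideals of the schemes $Z_r$

We need that $I_{r+1}(H)$ is the kernel of the map from $R$ to the functions on an integral scheme. This will compute annihilators in Section 9, and it will also show that $P$ is generated by the maximal minors of $H[m-2]$.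

**Definition.** Let $1\le r\le m-1$, and let $\mathbb P(V_r)\cong\mathbb P^r$ be the space of lines in $V_r$. Put
$$Z_r=\{(\xi,[g]):\ \xi(gV_{2m-2-r})=0\}\subset\mathbb A\times\mathbb P(V_r).$$

Multiplication by $g$ gives a map $\mathcal O(-1)\otimes V_{2m-2-r}\to V_{2m-2}\otimes\mathcal O$ on $\mathbb P(V_r)$. It is fiberwise injective, so its cokernel $E_r$ is a vector bundle of rank $(2m-1)-(2m-1-r)=r$, and $Z_r=\operatorname{Spec}\operatorname{Sym}E_r$. This is a vector bundle over $\mathbb P(V_r)$, hence integral. Locally the equations of $Z_r$ are part of a system of linear coordinates on $\mathbb A$, so $\mathcal O_{Z_r}$ is resolved by the Koszul complex with terms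
$$\wedge^tV_{2m-2-r}\otimes\mathcal O(-t)\otimes R(-t).\tag{2}$$

For example, let $r=1$. Then $g=\ell_q$ with $q\in\mathbb P^1$, and $V_{2m-2}/\ell_qV_{2m-3}$ is the space of values at $q$. So $E_1=\mathcal O(2m-2)$, and $H^0(Z_1,\mathcal O)=\bigoplus_{e\ge0}V_{(2m-2)e}$ with $x_j$ acting as multiplication by $u^jv^{2m-2-j}$. The kernel of $R\to H^0(Z_1,\mathcal O)$ is the ideal of the cone over the rational normal curve.

**Lemma 1.** For $0\le r\le m-1$ the ideals $I_{r+1}(H)$ and $I_{r+1}(H[r])$ are equal and prime. For $r\ge1$ they equal $Q_r:=\ker\big(R\to H^0(Z_r,\mathcal O_{Z_r})\big)$. Moreover the $(r+1)$-minors of $H$, and likewise those of $H[r]$, span a space of dimension $\binom{2m-1-r}{r+1}$.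

*Proof.* For $r=0$ both ideals are $(x_0,\dots,x_{2m-2})$ and the dimension is $2m-1$. Let $r\ge1$. The ideal $Q_r$ is prime since $Z_r$ is integral.

**Step 1: bounding $Q_r$ from above.** The spectral sequence of (2) is
$$E_1^{-t,q}=\wedge^tV_{2m-2-r}\otimes H^q(\mathbb P^r,\mathcal O(-t))\otimes R(-t)\Rightarrow H^{q-t}(Z_r,\mathcal O).$$
Nonzero terms have $(t,q)=(0,0)$, or $q=r$ and $t\ge r+1$. The latter have negative total degree, so the only term of total degree $0$ is $E_1^{0,0}=R$, and $H^0(Z_r,\mathcal O)=E_\infty^{0,0}$ is the quotient of $R$ by the images of the incoming differentials. A differential $d_s$ into position $(0,0)$ starts at $(-s,s-1)$; this term is nonzero only if $s-1=r$. So $Q_r$ is the image of $d_{r+1}$ from $E_{r+1}^{-r-1,r}$. The earlier differentials leaving that position go to $E_s^{-r-1+s,\,r-s+1}$ with $1\le s\le r$. For $s=1$ the target is zero because $H^r(\mathcal O(-r))=0$; for $2\le s\le r$ it is zero because $1\le r-s+1\le r-1$. Hence $E_{r+1}^{-r-1,r}$ is a quotient of $E_1^{-r-1,r}\cong\wedge^{r+1}V_{2m-2-r}\otimes R(-r-1)$.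 So $Q_r$ is generated by its part $(Q_r)_{r+1}$ of degree $r+1$, and $\dim(Q_r)_{r+1}\le\binom{2m-1-r}{r+1}$.

**Step 2: the minors lie in $Q_r$.** Let $(\xi,[g])\in Z_r$. Then $g\in V_r$ is in the left kernel of $H[r](\xi)$, which has $r+1$ rows, so all its $(r+1)$-minors vanish. Also, for $a\in V_{m-1-r}$ and $b\in V_{m-1}$ we have $\xi(gab)=0$, so $gV_{m-1-r}$, of dimension $m-r$, is in the kernel of $H(\xi)$, and $H(\xi)$ has rank at most $r$. Since $Z_r$ is reduced, functions vanishing at all its points are zero on it. So both ideals of minors are contained in $Q_r$.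

**Step 3: there are enough minors.** Give $x_c$ the weight $c^2$. In a minor with rows $a_0<\dots<a_r$ and columns $b_0<\dots<b_r$ (numbered from $0$), the terms are $\pm\prod_ix_{a_i+b_{\pi(i)}}$, of weight $\sum a_i^2+\sum b_i^2+2\sum a_ib_{\pi(i)}$. By the rearrangement inequality this is strictly maximal for $\pi=\mathrm{id}$. So the part of highest weight of the minor is the single monomial $\prod x_{a_i+b_i}$.

Consider sequences $c_0,\dots,c_r$ in $[0,2m-2]$ with $c_{i+1}-c_i\ge2$. Writing $c_i=i+b_i$ with $0\le b_0<\dots<b_r\le2m-2-r$, we count $\binom{2m-1-r}{r+1}$ of them. Each monomial $\prod x_{c_i}$ is the highest part of the minor of $H[r]$ with rows $0,\dots,r$ and columns $b_i=c_i-i$. It is also the highest part of the minor of $H$ with rows $\lfloor c_i/2\rfloor$ and columns $\lceil c_i/2\rceil$, which are strictly increasing and at most $m-1$. Polynomials whose highest parts are distinct monomials are linearly independent. So the minors of $H$, and those of $H[r]$, span spaces of dimension at least $\binom{2m-1-r}{r+1}$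 inside $(Q_r)_{r+1}$. By Step 1 both spans equal $(Q_r)_{r+1}$, and since this generates $Q_r$, both ideals equal $Q_r$. $\square$

For $m=3$, $r=1$ the sequences are $02,03,04,13,14,24$, and we recover the six independent minors of Section 1.

With $r=m-2$ we get $P=I_{m-1}(H)=I_{m-1}(H[m-2])$, and $P_{m-1}$ is spanned by the maximal minors of $H[m-2]$. For $m=4$ these are ten independent minors.

## 5. Wronskians and the Artinian algebras $A^{(d)}$

**Grassmannians.** For $d\ge1$ let $G_d=\mathrm{Gr}(2,V_d)$ be the Grassmannian of $2$-dimensional subspaces $K\subset V_d$, of dimension $2d-2$. Let $U$ be its tautological subbundle, $\mathcal O(1)=(\wedge^2U)^*$, and $k[G_d]=\bigoplus_{i\ge0}H^0(G_d,\mathcal O(i))$. By Borel–Weil each $H^0(G_d,\mathcal O(i))$, $i\ge0$, is an irreducible $GL(V_d)$-module. The image of $\operatorname{Sym}^i(\wedge^2V_d^*)$ in it is nonzero, so $k[G_d]$ is generated by $k[G_d]_1=\wedge^2V_d^*$. An element $a\in k[G_d]_i$ is a function $a(f\wedge h)$ on decomposable bivectors, homogeneous of degree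 $i$. Put $G=G_m$.

**Bott's theorem (characteristic $0$).** On $G_d$, for $\alpha_1\ge\alpha_2$, put $w=(\alpha_1+d,\ \alpha_2+d-1,\ d-2,\ d-3,\dots,0)$. If $w$ has a repeated entry, all cohomology of $S_{(\alpha_1,\alpha_2)}U^*$ vanishes. Otherwise exactly one $H^q$ is nonzero, and $q$ is the number of pairs of positions $a<b$ with $w_a<w_b$.

For $\mathcal O(i)$ and $d\ge2$ we have $w=(i+d,i+d-1,d-2,\dots,0)$. If $i\ge0$, only $H^0$ is nonzero. If $i=-1$, the second entry $d-2$ is repeated; if $-d\le i\le-2$, the first entry lies in $[0,d-2]$ and is repeated. If $i\le-d-1$, both leading entries are negative, and only $H^{2d-2}$ is nonzero. In particular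
$$H^1(G_d,\mathcal O(i))=0\quad\text{for all }i\qquad(d\ge2).\tag{3}$$

**Wronskian.** For $f,h\in V_d$, $d\ge1$, put $\omega=f_uh_v-f_vh_u$ and $\mathrm{Wr}_d(f,h)=\frac1d\,\omega\in V_{2d-2}$. On monomials,
$$\mathrm{Wr}_d(u^iv^{d-i},u^jv^{d-j})=(i-j)\,u^{i+j-1}v^{2d-1-i-j},$$
because $i(d-j)-(d-i)j=d(i-j)$.

**Lemma 2.** (a) If $\mathrm{Wr}_d(f,h)=0$, then $f$ and $h$ are linearly dependent. (b) For $g\in V_r$,
$$\mathrm{Wr}_{d+r}(gf,gh)=g^2\,\mathrm{Wr}_d(f,h).\tag{4}$$

*Proof.* Euler's formula $df=uf_u+vf_v$, and the same for $h$, gives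
$$d(fh_v-f_vh)=u\,\omega,\qquad d(f_uh-fh_u)=v\,\omega .$$
If $\omega=0$ and $h\ne0$, both partial derivatives of $f/h$ vanish, so $f/h$ is constant in characteristic $0$. This is (a). For (b), expand:
$$(gf)_u(gh)_v-(gf)_v(gh)_u=g^2\omega+g\big[g_u(fh_v-f_vh)+g_v(f_uh-fh_u)\big]=g^2\omega+\tfrac1d\,g\,(ug_u+vg_v)\,\omega=\big(1+\tfrac rd\big)g^2\omega .$$
Divide by $d+r$. $\square$

The map $\mathrm{Wr}_d:\wedge^2V_d\to V_{2d-2}$ is $SL_2$-equivariant and nonzero, hence surjective. Dually, $W_d:=V_{2d-2}^*$ embeds in $\wedge^2V_d^*=k[G_d]_1$, where $w\in W_d$ acts as $w(f\wedge h)=w(\mathrm{Wr}_d(f,h))$. Since $V_{2d-2}$ occurs once in $\wedge^2V_d$, **$W_d$ is exactly the $V_{2d-2}$-isotypic part of $\wedge^2V_d^*$.** Write $W=W_m$.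

In Plücker coordinates $p_{ij}$ with respect to the monomials, $W_d$ is spanned by the coefficients of $\sum_{i<j}(i-j)p_{ij}u^{i+j-1}v^{2d-1-i-j}$. For $d=3$ this is the span of $p_{01},p_{02},3p_{03}+p_{12},p_{13},p_{23}$.

**Definition.** $A^{(d)}=k[G_d]/(W_d)$, graded, with $A^{(d)}_n=k[G_d]_n/W_dk[G_d]_{n-1}$.

For $d=3$ the Plücker relation $p_{01}p_{23}-p_{02}p_{13}+p_{03}p_{12}=0$ becomes $-3p_{03}^2=0$ modulo $W_3$. So $A^{(3)}=k[p_{03}]/(p_{03}^2)$, with dimensions $1,1$ in degrees $0,1$. This is the computation $P^2=JP$ of Section 1.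

**Facts on local cohomology.** Let $S$ be a finitely generated standard graded $k$-algebra with $S_0=k$, $\mathcal F$ coherent on $\operatorname{Proj}S$, and $N=\bigoplus_{i\in\mathbb Z}H^0(\mathcal F(i))$. Then $H^0_{S_+}(N)=H^1_{S_+}(N)=0$ and $H^q_{S_+}(N)=\bigoplus_iH^{q-1}(\mathcal F(i))$ for $q\ge2$. The depth of a finitely generated graded module is the least $q$ with $H^q_{S_+}\ne0$. If $S$ is Cohen–Macaulay of dimension $D$, its $a$-invariant $a(S)$ is the largest degree in which $H^D_{S_+}(S)\ne0$. If $\theta\in S_1$ is a nonzerodivisor, then $H^{D-1}(S/\theta)$ is the kernel of $\theta:H^D(S)(-1)\to H^D(S)$, so $a(S/\theta)=a(S)+1$.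

**Lemma 3.** A basis of $W_d$ is a regular sequence on $k[G_d]$ for $d\ge1$. For $d\ge2$: $A^{(d)}_n\ne0\iff0\le n\le d-2$. Also $A^{(1)}_n=0$ for $n\ge1$.

*Proof.* For $d=1$, $G_1$ is a point, $k[G_1]=k[p_{01}]$ and $W_1=k\,p_{01}$. Let $d\ge2$. Since $H^0(G_d,\mathcal O(i))=0$ for $i<0$, we have $k[G_d]=\bigoplus_{i\in\mathbb Z}H^0(G_d,\mathcal O(i))$. By the cohomology of the $\mathcal O(i)$, its local cohomology is concentrated in degree $2d-1$, with top nonzero internal degree $-(d+1)$. So $k[G_d]$ is Cohen–Macaulay of dimension $2d-1$ with $a$-invariant $-(d+1)$. A common zero of $W_d$ on $G_d$ would be a pencil $\langle f,h\rangle$ with $\mathrm{Wr}_d(f,h)=0$, which Lemma 2(a) excludes. So the $2d-1$ elements of a basis of $W_d$ are a system of parameters, hence a regular sequence. The quotient is Artinian with top degree $-(d+1)+(2d-1)=d-2$. It is generated in degree $1$, so it is nonzero in all degrees from $0$ to $d-2$. $\square$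

## 6. The powers of $P$ as sections on an incidence variety

The aim is a presentation of $M_n$ with generators $A^{(m)}_n$ and linear relations.

**Definition.** On $G$ let $E=\operatorname{coker}(U\otimes V_{m-2}\to V_{2m-2}\otimes\mathcal O_G)$, the map being multiplication, and
$$X=\operatorname{Spec}_G\operatorname{Sym}E=\{(\xi,K):\ \xi(KV_{m-2})=0\}\subset\mathbb A\times G .$$

Equivalently, $K\subset V_m$ lies in the kernel of $H[m-2](\xi):V_m\to V_{m-2}^*$. The scheme $X$ is the zero scheme of a section of the dual of $U\otimes V_{m-2}$, a bundle of rank $2m-2$. For $m=2$ the condition is $K\subset\ker\xi$ in the $3$-dimensional space $V_2$. So over $\xi\neq0$ we must have $K=\ker\xi$, and $X$ is the blow-up of $\mathbb A^3$ in the origin.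

**Lemma 4.** $X$ is integral of dimension $2m-1$, the Koszul complex $\wedge^\bullet(U\otimes V_{m-2})\otimes R(-\bullet)$ resolves $\mathcal O_X$, and $X\to\mathbb A$ is an isomorphism over $\mathbb A\setminus V(P)$.

*Proof.* **Step 1: dimension count by the greatest common divisor.** Let $K$ have greatest common divisor $g$ of degree $d$, $K=gK'$, so $0\le d\le m-1$. Then $K'$ is spanned by coprime forms $f',h'\in V_{m-d}$. A relation $f'a+h'b=0$ with $a,b\in V_{m-2}$ forces $(a,b)=(h'c,-f'c)$ with $c\in V_{d-2}$. So $KV_{m-2}$ has dimension $2m-2-\dim V_{d-2}$, and the fiber of $X$ over $K$ has dimension $1+\dim V_{d-2}=\max(1,d)$. Such $K$ form a locus of dimension $d+2(m-d-1)=2m-2-d$. Its preimage in $X$ has dimension $2m-1$ if $d=0$, and $2m-2$ if $d\ge1$.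

**Step 2: integrality.** $X$ is locally cut out by $2m-2$ equations in the smooth variety $\mathbb A\times G$ of dimension $(2m-1)+(2m-2)$, so every component of $X$ has dimension at least $2m-1$. By Step 1 no component lies over the locus $d\ge1$. Over the nonempty open set $d=0$ all fibers of $E$ are one-dimensional, so $E$ is a line bundle there, and that part of $X$ is integral of dimension $2m-1$. Hence $X$ is irreducible of codimension $2m-2$, which is the number of equations. In a smooth variety this makes the Koszul complex exact and $X$ Cohen–Macaulay. A generically reduced Cohen–Macaulay scheme is reduced.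

**Step 3: the map to $\mathbb A$.** By Lemma 1 the maximal minors of $H[m-2]$ generate $P$. So over $\mathbb A\setminus V(P)$ the map $H[m-2]:V_m\otimes\mathcal O\to V_{m-2}^*\otimes\mathcal O$ is surjective and its kernel is a subbundle of rank $(m+1)-(m-1)=2$. For any scheme $T$ over this open set, a $T$-point of $X$ is a rank $2$ subbundle contained in this kernel, hence equal to it. $\square$

**Lemma 5.** For $n\ge0$, the global sections of the Koszul complex twisted by $\mathcal O(n)$ form an exact complex. In particular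
$$R(-1)\otimes V_{m-2}\otimes H^0(G,U(n))\to R\otimes k[G]_n\to H^0(X,\mathcal O_X(n))\to0\tag{5}$$
is exact. The part of $x$-degree $1$ of $H^0(X,\mathcal O_X(n))$ is $H^0(G,E(n))$; so $V_{2m-2}\otimes k[G]_n\to H^0(G,E(n))$ is surjective.

*Proof.* By the fact on resolutions it suffices that no term has higher cohomology. By the Cauchy formula, $\wedge^i(U\otimes V_{m-2})=\bigoplus S_{(a,b)}U\otimes S_{(a,b)'}V_{m-2}$ over $a+b=i$, $0\le b\le a\le m-1=\dim V_{m-2}$. Here $S_{(a,b)}U\otimes\mathcal O(n)=S_{(n-b,\,n-a)}U^*$, and Bott's sequence is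
$$w=(n-b+m,\ n-a+m-1,\ m-2,\dots,0).$$
The first entry exceeds the second, and the second is at least $n\ge0$. If the second entry lies in $[0,m-2]$ it is repeated and all cohomology vanishes. Otherwise it is at least $m-1$, the sequence is strictly decreasing, and only $H^0$ survives. Finally $X$ is affine over $G$, so $H^0(X,\mathcal O_X(n))=H^0(G,\operatorname{Sym}E\otimes\mathcal O(n))$, whose part of $x$-degree $1$ is $H^0(G,E(n))$. $\square$

**From sections to powers.** Now we identify $H^0(X,\mathcal O_X(n))$ with $P^n$. Let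
$$\delta:\wedge^2V_m^*\cong\wedge^{m-1}V_m\to R_{m-1}$$
be the $SL_2$-equivariant map given by the $(m-1)$-st exterior power of $H[m-2]:V_m\otimes R\to V_{m-2}^*\otimes R(1)$. Its image is the span of the maximal minors of $H[m-2]$, that is, $P_{m-1}$. Let $p_{ij}$ be the Plücker coordinates, a basis of $\wedge^2V_m^*$, and $\delta_{ij}=\delta(p_{ij})$.

For $\xi\notin V(P)$ the vector $\delta(\xi)=(\delta_{ij}(\xi))\in\wedge^2V_m$ is a nonzero multiple of the Plücker vector of $\ker H[m-2](\xi)$. Indeed, choose a basis $e_0,\dots,e_m$ of $V_m$ with $e_0,e_1$ spanning the kernel. The $(m-1)$-st exterior power of $H[m-2](\xi)$ is a nonzero multiple of $e_2^*\wedge\dots\wedge e_m^*$, which corresponds to a multiple of $e_0\wedge e_1$ under $\wedge^{m-1}V_m^*\cong\wedge^2V_m$. Hence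
$$p_{ij}\,\delta_{kl}=p_{kl}\,\delta_{ij}\quad\text{in }H^0(X,\mathcal O_X(1)),\tag{6}$$
because this holds on a dense open set of the integral scheme $X$. If $\delta_{ij}\ne0$, then $p_{ij}\ne0$ on $X$: otherwise (6) gives $p_{kl}\delta_{ij}=0$, hence $p_{kl}=0$ on $X$ for all $kl$, although the $p_{kl}$ generate $\mathcal O_X(1)$.

By Lemma 4 the function field of $X$ is $\operatorname{Frac}R$. Choose $ij$ with $\delta_{ij}\ne0$ and put, with a variable $\tau$,
$$\Theta(s)=\Big(\frac{s}{p_{ij}^n}\Big)\,\delta_{ij}^n\,\tau^n\qquad(s\in H^0(X,\mathcal O_X(n))).$$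
This is an injective homomorphism of graded $R$-algebras $\bigoplus_nH^0(X,\mathcal O_X(n))\to\operatorname{Frac}(R)[\tau]$, independent of the choice of $ij$ by (6), and $\Theta(p_{kl})=\delta_{kl}\tau$. By (5), $H^0(X,\mathcal O_X(n))$ is generated over $R$ by the monomials of degree $n$ in the $p_{kl}$, and the $\delta_{kl}$ generate $P$. So
$$\Theta:\ H^0(X,\mathcal O_X(n))\cong P^n\qquad(n\ge0).\tag{7}$$

**Lemma 6.** The partials of $\det H$ are linearly independent, and $J$ is generated by $\delta(W)$. Hence under $\Theta$, $JP^{n-1}$ corresponds to the image of $R\otimes W\cdot k[G]_{n-1}$.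

*Proof.* $H$ is the matrix of multiplication on $V_{m-1}$. So $g\in SL_2$ transforms $H$ into $T^{t}HT$ with $T$ the matrix of $g$ on $V_{m-1}$, and $\det T=1$ because $SL_2$ has no nontrivial characters. Thus $\det H$ is invariant, and $\partial\mapsto\partial(\det H)$ is an equivariant map $R_1^*=V_{2m-2}^*\to R_{m-1}$. It is nonzero, since $\det H\ne0$ (Lemma 1 with $r=m-1$) and Euler's formula applies. Its source is irreducible, so it is injective. By the chain rule each partial is a linear combination of $(m-1)$-minors of $H$, so the image lies in $P_{m-1}=\delta(\wedge^2V_m^*)$. The $V_{2m-2}$-isotypic part of $\delta(\wedge^2V_m^*)$ is $\delta(W)$, which is zero or irreducible. So the image equals $\delta(W)$. The last statement follows from (7), since $\Theta$ is a homomorphism of algebras. $\square$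

In Section 1 this is visible: $\delta$ sends $p_{03}$ to $\pm[12]$ and $p_{12}$ to $\pm[03]$ with equal signs, so $3p_{03}+p_{12}\in W_3$ becomes $\pm([03]+3[12])=\pm\partial_2$.

**The presentation.** By (5), (7) and Lemma 6, for $n\ge1$ and with the grading by $x$-degree (generators in degree $0$),
$$M_n=\operatorname{coker}\big(R(-1)\otimes V_{m-2}\otimes H^0(G,U(n))\to R\otimes A^{(m)}_n\big).\tag{8}$$
So $M_n$ is generated by $M_{n,0}=A^{(m)}_n$, and all its relations are generated in degree $1$. By the surjectivity in Lemma 5,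
$$M_{n,1}=H^0(G,E(n))\,/\,W\cdot H^0(G,E(n-1)).\tag{9}$$

**The case $n\ge m-1$.** Here $A^{(m)}_n=0$ by Lemma 3, so $M_n=0$. This is part (1) of the Complement, and it gives $JP^{m-2}:P^{m-1}=R=I_0(H)$, the case $i=m-2$ of Theorem A. From now on $1\le n\le m-2$, so $m\ge3$.

A tempting next move is to find $\operatorname{ann}M_n$ by looking at supports on $X$. It gives nothing: $M_n$ is $H^0(X,\mathcal O_X(n))$ modulo $W\cdot H^0(X,\mathcal O_X(n-1))$, but by Lemma 2(a) at each point of $G$ some $w\in W$ is nonzero. So $W\otimes\mathcal O_X(n-1)\to\mathcal O_X(n)$ is surjective as a map of sheaves, with cokernel $0$. The module $M_n$ measures only the failure of surjectivity on global sections. We have to work with the relations themselves.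

## 7. Linear relations and pencils with a common root

Lemma 4 gave the fibers of $E$: at a pencil $K$ with $d\ge1$ common roots the fiber has dimension $d$, which is also the number of common roots counted with multiplicity. This suggests comparing $E$ with the values of forms at common roots. The aim is to describe the degree-one relations of $M_n$ by restriction to pencils of the form $\ell_pK'$ with $K'\subset V_{m-1}$.

**Definition.** Let $d\ge2$. For $a\in k[G_d]_n$ the function $(p,f\wedge h)\mapsto a(\ell_pf\wedge\ell_ph)$, $f,h\in V_{d-1}$, is homogeneous of degree $2n$ in $p$ and lies in $V_{2n}\otimes k[G_{d-1}]_n$. For $w\in W_d$, (4) gives $w(\ell_pf\wedge\ell_ph)=w(\ell_p^2\,\mathrm{Wr}_{d-1}(f,h))$, so $w$ goes to $w\circ\ell_p^2\in V_2\otimes W_{d-1}$, where $(w\circ\ell_p^2)(y)=w(\ell_p^2y)$. So $W_dk[G_d]_{n-1}$ is mapped into $V_{2n}\otimes W_{d-1}k[G_{d-1}]_{n-1}$, and we obtain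
$$\rho:A^{(d)}_n\to V_{2n}\otimes A^{(d-1)}_n .$$

For $n=1$ one has $(A_1^{(d)})^*=\ker(\mathrm{Wr}_d)\subset\wedge^2V_d$, and the transpose of $\rho$ at $p$ is $f\wedge h\mapsto\ell_pf\wedge\ell_ph$. For $d=3$ the monomial formula gives $\ker\mathrm{Wr}_3=k\cdot(u^3\wedge v^3-3\,u^2v\wedge uv^2)$, since $\mathrm{Wr}_3$ takes the values $3u^2v^2$ and $u^2v^2$ on the two terms, and $\dim\wedge^2V_3-\dim V_4=1$.

**Proposition 7.** The kernel of $V_{2m-2}\otimes A^{(m)}_n\to M_{n,1}$ equals the kernel $\mathcal K$ of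
$$V_{2m-2}\otimes A^{(m)}_n\xrightarrow{1\otimes\rho}V_{2m-2}\otimes V_{2n}\otimes A^{(m-1)}_n\xrightarrow{\text{mult}}V_{2m-2+2n}\otimes A^{(m-1)}_n .$$

*Proof.* **Step 1: comparing $E$ with a sheaf on pencils with a marked root.** Let $Y=\{(p,K):K\text{ vanishes at }p\}\subset\mathbb P^1\times G$ and $\pi:\mathbb P^1\times G\to G$ the projection. $Y$ is the zero scheme of the evaluation section $U\to\mathcal O(m)$ of $\mathcal O(m)\boxtimes U^*$. Since $\ker(V_m\otimes\mathcal O\to\mathcal O(m))=\ell_pV_{m-1}\cong V_{m-1}\otimes\mathcal O(-1)$ on $\mathbb P^1$, we have $Y\cong\mathbb P^1\times G_{m-1}$ via $(p,K')\mapsto(p,\ell_pK')$. It has codimension $2$, and $\mathcal O_G(1)|_Y=\mathcal O(2)\boxtimes\mathcal O(1)$. Put $\mathcal L=\mathcal O_Y\otimes\mathcal O_{\mathbb P^1}(2m-2)$. The Koszul complex of the rank $2$ section, twisted, is exact: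
$$0\to\mathcal O(-2)\boxtimes\wedge^2U\to\mathcal O(m-2)\boxtimes U\to\mathcal O(2m-2)\to\mathcal L\to0 .$$
Let $\mathcal I=\ker(\mathcal O(2m-2)\to\mathcal L)$. Pushing $0\to\mathcal O(-2)\boxtimes\wedge^2U\to\mathcal O(m-2)\boxtimes U\to\mathcal I\to0$ forward to $G$, and using $H^0(\mathcal O(-2))=0$ and $H^1(\mathcal O(m-2))=0$ on $\mathbb P^1$, we get
$$0\to U\otimes V_{m-2}\to\pi_*\mathcal I\to\wedge^2U\otimes H^1(\mathbb P^1,\mathcal O(-2))\to0,\qquad R^1\pi_*\mathcal I=0 .$$
Hence also $0\to\pi_*\mathcal I\to V_{2m-2}\otimes\mathcal O_G\to\pi_*\mathcal L\to0$. The composite $U\otimes V_{m-2}\to\pi_*\mathcal I\to V_{2m-2}\otimes\mathcal O_G$ is multiplication, with cokernel $E$. Since $\wedge^2U=\mathcal O_G(-1)$, and $SL_2$ acts trivially on the line $H^1(\mathbb P^1,\mathcal O(-2))$, there is an $SL_2$-equivariant exact sequence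
$$0\to\mathcal O_G(-1)\xrightarrow{\ \sigma\ }E\to\pi_*\mathcal L\to0,\qquad\sigma\in H^0(G,E(1))^{SL_2}.\tag{10}$$

**Step 2: one inclusion.** We have $H^0(\pi_*\mathcal L(n))=V_{2m-2+2n}\otimes k[G_{m-1}]_n$, and the image of $x\otimes a\in V_{2m-2}\otimes k[G]_n$ is $x(p)\,a(\ell_pK')$. Since $w\in W$ restricts to $V_2\otimes W_{m-1}$, the space $W\cdot H^0(E(n-1))$ maps into $V_{2m-2+2n}\otimes W_{m-1}k[G_{m-1}]_{n-1}$. By (9) there is an induced map $M_{n,1}\to V_{2m-2+2n}\otimes A^{(m-1)}_n$, whose composite with $V_{2m-2}\otimes A^{(m)}_n\to M_{n,1}$ is the map of the proposition. So $\ker(V_{2m-2}\otimes A^{(m)}_n\to M_{n,1})\subset\mathcal K$.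

For equality we show that the induced map on $M_{n,1}$ is injective, that is: if $e\in H^0(E(n))$ has image in $V_{2m-2+2n}\otimes W_{m-1}k[G_{m-1}]_{n-1}$, then $e\in W\cdot H^0(E(n-1))$.

**Step 3: elements of $W_{m-1}$ come from $W$.** Let $c=2m+2n-4$. We show that $W\otimes V_c\to W_{m-1}\otimes V_{c+2}$, $w\otimes b\mapsto b(p)\,(w\circ\ell_p^2)$, is surjective. On $\mathbb P^1$ let $\mathcal Q=\operatorname{coker}(\ell_p^2:V_{2m-4}\otimes\mathcal O(-2)\to V_{2m-2}\otimes\mathcal O)$, a bundle of rank $2$. Both partials of $f\in V_{2m-2}$ vanish at $p$ iff $\ell_p^2\mid f$. So $f\mapsto(f_u(p),f_v(p))$ induces a fiberwise injective map $\mathcal Q\to\mathcal O(2m-3)^2$ of bundles of rank $2$, an isomorphism. Dualizing, and recalling $W=V_{2m-2}^*$ and $W_{m-1}=V_{2m-4}^*$, we get the exact sequence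
$$0\to\mathcal O(-(2m-3))^2\to W\otimes\mathcal O\to W_{m-1}\otimes\mathcal O(2)\to0 .$$
Twist by $\mathcal O(c)$. Since $H^1(\mathcal O(c-2m+3))=H^1(\mathcal O(2n-1))=0$, the map on global sections is surjective.

**Step 4: correcting $e$ modulo $\sigma$.** Let $e$ be as above. Note $c+2=2m-2+2n$ and $c=2m-2+2(n-1)$. By Step 3 the image of $e$ lies in
$$W\cdot\big(V_c\otimes k[G_{m-1}]_{n-1}\big)=W\cdot H^0(\pi_*\mathcal L(n-1)).$$
By (3), $H^1(G,\mathcal O(n-2))=0$, so (10) twisted by $n-1$ shows that $H^0(E(n-1))\to H^0(\pi_*\mathcal L(n-1))$ is surjective. Hence there are $w_i\in W$, $e_i\in H^0(E(n-1))$ such that $e-\sum w_ie_i$ maps to $0$ in $H^0(\pi_*\mathcal L(n))$, that is, $e-\sum w_ie_i\in k[G]_{n-1}\,\sigma$.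

**Step 5: $\sigma$ is itself a multiple of $W$.** By Lemma 5, $H^0(E(1))$ is a quotient of $V_{2m-2}\otimes\wedge^2V_m^*$. By complete reducibility the invariant $\sigma$ lifts to an invariant of $V_{2m-2}\otimes\wedge^2V_m^*$, which is an equivariant map $V_{2m-2}^*\to\wedge^2V_m^*$. Its image lies in the $V_{2m-2}$-isotypic part, which is $W$. So $\sigma$ is in the image of $V_{2m-2}\otimes W$, and $k[G]_{n-1}\sigma\subset W\cdot H^0(E(n-1))$. Therefore $e\in W\cdot H^0(E(n-1))$. $\square$

Since the relations of $M_n$ are generated in degree $1$,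
$$M_n=(R\otimes A^{(m)}_n)\,/\,R\,\mathcal K.\tag{11}$$
Everything about $M_n$ is now contained in the single map $\rho:A^{(m)}_n\to V_{2n}\otimes A^{(m-1)}_n$.

## 8. Freeness when the degree of the forms varies

Fix $n\ge1$ and let $d\ge1$ vary. Let $\Lambda=\operatorname{Sym}(V_{2n}^*)$, a polynomial ring in $2n+1$ variables, and let $\varepsilon_p\in V_{2n}^*$ be evaluation at $p\in k^2$. The $\varepsilon_p$ span $V_{2n}^*$.

**Definition.** $D_n=\bigoplus_{d\ge1}(A^{(d)}_n)^*$, with the action of $V_{2n}^*$ given by the duals of the maps $\rho$: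
$$(\varepsilon_p\eta)(a)=\eta\big(a(\ell_p\,\cdot)\big),\qquad \eta\in(A^{(d-1)}_n)^*,\ a\in A^{(d)}_n .$$
For fixed $\eta$ and $a$ the right side is a form of degree $2n$ in $p$, so it defines a linear action of $V_{2n}^*$. The action is commutative because $\ell_p\ell_q=\ell_q\ell_p$ and the $\varepsilon_p$ span. So $D_n$ is a graded $\Lambda$-module.

**Theorem 8.** $D_n$ is a finitely generated free graded $\Lambda$-module with generators in degrees $d\ge n+2$. Its space of generators of degree $n+2$ is $(A^{(n+2)}_n)^*\ne0$.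

For $n=1$ the dimension of $(D_1)_d$ is $\binom{d+1}2-(2d-1)=\binom{d-1}2$, which is the dimension of $\Lambda_{d-3}$ for a polynomial ring in $3$ variables. So the theorem forces $D_1\cong\Lambda(-3)$, generated by $u^3\wedge v^3-3\,u^2v\wedge uv^2$.

*Proof.* **Step 1: a coresolution of $D_n$ by Koszul strands.** For $0\le j\le n$ let
$$C_j=\bigoplus_{d\ge1}\big(\wedge^jW_d\otimes k[G_d]_{n-j}\big)^* .$$
For fixed $p$, $a\mapsto a(\ell_p\,\cdot)$ is an algebra homomorphism $k[G_d]\to k[G_{d-1}]$ sending $w\in W_d$ to $w\circ\ell_p^2\in W_{d-1}$. It induces a map of Koszul complexes from $(W_d,k[G_d])$ to $(W_{d-1},k[G_{d-1}])$, homogeneous of degree $2j+2(n-j)=2n$ in $p$ on each term of the strand of degree $n$. As before, the $C_j$ become $\Lambda$-modules, and the Koszul differentials are $\Lambda$-linear. By Lemma 3 the Koszul complexes are exact in positive homological degree. Dualizing the strands of degree $n$ gives an exact sequence of graded $\Lambda$-modules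
$$0\to D_n\to C_0\to C_1\to\dots\to C_n\to0.\tag{12}$$

We claim that each $C_j$ is finitely generated and $\operatorname{depth}_\Lambda C_j\ge2n+1-j$. Steps 2 to 5 prove this.

**Step 2: $C_j$ in terms of tensors.** Permutations act on tensor powers by permuting positions. Since a section vanishing at all $f\wedge h$ is zero, the evaluations at the $f\wedge h$ span $(k[G_d]_i)^*$. Dualizing the surjection $(V_d^*)^{\otimes2i}\to(\wedge^2V_d^*)^{\otimes i}\to k[G_d]_i$ embeds $(k[G_d]_i)^*$ in $V_d^{\otimes2i}$ and sends evaluation at $f\wedge h$ to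
$$(f\otimes h-h\otimes f)^{\otimes i}=c\,(f\otimes h)^{\otimes i},\qquad c=\prod_{k=1}^i\big(1-(2k{-}1\ \ 2k)\big).$$
The tensors $(f\otimes h)^{\otimes i}$ span the tensors symmetric in the odd positions and in the even positions, because powers $f^{\otimes i}$ span the symmetric tensors in characteristic $0$. So $(k[G_d]_i)^*=c\,r\,V_d^{\otimes2i}$, where $r$ is the sum of all permutations preserving the odd and the even positions. This $cr$ is a Young symmetrizer of shape $(i,i)$, with rows the odd and the even positions and columns the pairs $(2k-1,2k)$. A nonzero multiple $e_i$ of $cr$ is therefore idempotent ($e_0=1$), and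
$$(k[G_d]_i)^*=e_iV_d^{\otimes2i},\qquad e_i\in k[S_{2i}]\text{ independent of }d .$$
The action of $\varepsilon_p$ sends evaluation at $f\wedge h$ to evaluation at $\ell_pf\wedge\ell_ph$, so it is multiplication by $\ell_p^{\otimes2i}$. Similarly $(\wedge^jW_d)^*=\wedge^jV_{2d-2}=\mathrm{alt}_jV_{2d-2}^{\otimes j}$, with $\mathrm{alt}_j$ the antisymmetrizing idempotent, and $\varepsilon_p$ acts as multiplication by $(\ell_p^2)^{\otimes j}$.

**Step 3: $C_j$ as sections on a product of lines.** Let $\mathcal P=(\mathbb P^1)^j\times(\mathbb P^1)^{2n-2j}$ with points $(z,y)$, of dimension $2n-j\ge1$, and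
$$\mathcal M=\mathcal O(2)^{\boxtimes j}\boxtimes\mathcal O(1)^{\boxtimes(2n-2j)},\qquad\mathcal N=\mathcal O(-2)^{\boxtimes j}\boxtimes\mathcal O^{\boxtimes(2n-2j)},\qquad\epsilon_j=\mathrm{alt}_j\otimes e_{n-j}.$$
Then $\mathcal N\otimes\mathcal M^d$ has factors $\mathcal O(2d-2)$ ($j$ times) and $\mathcal O(d)$ ($2n-2j$ times), and Step 2 says
$$C_j=\bigoplus_{d\ge1}\epsilon_jH^0(\mathcal P,\mathcal N\otimes\mathcal M^d).$$
Here $\varepsilon_p$ acts as multiplication by the section $\prod\ell_p(z_i)^2\prod\ell_p(y_i)$ of $\mathcal M$. Put $\Omega(z,y)=\prod\ell_{z_i}^2\prod\ell_{y_i}\in V_{2n}$. Since $\ell_p(q)=-\ell_q(p)$ and there are $2n$ factors, this section is $\varepsilon_p(\Omega)$. So every $\lambda\in V_{2n}^*$ acts as multiplication by $\lambda(\Omega)$. As $\Omega$ never vanishes, it defines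
$$\kappa:\mathcal P\to\mathbb P(V_{2n})=\operatorname{Proj}\Lambda,\quad(z,y)\mapsto[\Omega],\qquad\kappa^*\mathcal O(1)=\mathcal M .$$
Since $\mathcal M$ is ample, $\kappa$ contracts no curve and is finite. The group $S_j\times S_{2n-2j}$ permutes the factors, acts compatibly on $\mathcal N$ and $\mathcal M$, and fixes $\Omega$. So it acts $\mathcal O$-linearly on $\kappa_*\mathcal N$, and $\mathcal F_j:=\epsilon_j\,\kappa_*\mathcal N$ is a coherent direct summand of $\kappa_*\mathcal N$ with
$$H^i(\mathbb P(V_{2n}),\mathcal F_j(d))=\epsilon_jH^i(\mathcal P,\mathcal N\otimes\mathcal M^d)\quad\text{for all }i,d .$$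

**Step 4: nothing is lost in degrees $d\le0$.** If $d<0$, all factors of $\mathcal N\mathcal M^d$ have negative degree, so $H^0=0$. If $d=0$ and $j\ge1$, a factor $\mathcal O(-2)$ occurs and $H^0=0$. If $d=0$ and $j=0$, then $H^0$ consists of constants, on which $S_{2n}$ acts trivially; the factor $1-(1\ 2)$ of $c$ kills them, so $e_n$ does. Hence
$$C_j=\bigoplus_{d\in\mathbb Z}H^0(\mathbb P(V_{2n}),\mathcal F_j(d)),$$
concentrated in degrees $d\ge1$. By Serre's theorem it is finitely generated. By the facts in Section 5, $H^0_{\Lambda_+}(C_j)=H^1_{\Lambda_+}(C_j)=0$, and $H^q_{\Lambda_+}(C_j)=\bigoplus_d\epsilon_jH^{q-1}(\mathcal P,\mathcal N\mathcal M^d)$ for $q\ge2$.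

**Step 5: no intermediate cohomology.** We show $\epsilon_jH^i(\mathcal P,\mathcal N\mathcal M^d)=0$ for all $d$ and $0<i<2n-j$, by the Künneth formula.

* If $d\ge1$, all factors have degree $\ge0$, and only $H^0$ occurs.
* If $d\le-2$, all factors have degree $\le-2$, and only the top cohomology occurs.
* If $d=-1$ and $j<n$, a factor $\mathcal O(-1)$ occurs and everything vanishes. If $d=-1$ and $j=n$, all factors are $\mathcal O(-4)$ and only the top cohomology occurs.
* If $d=0$, only $H^j$ occurs, namely $H^1(\mathcal O(-2))^{\otimes j}\otimes H^0(\mathcal O)^{\otimes(2n-2j)}$. For $j=0$ this is an $H^0$, and for $j=n$ it is the top cohomology, since $\dim\mathcal P=n$. For $0<j<n$ the group $S_{2n-2j}$ acts trivially on it, so $e_{n-j}$, which contains the factor $c$ with $n-j\ge1$, kills it.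

Hence $H^q_{\Lambda_+}(C_j)=0$ for $q\le2n-j$, which proves the claim.

**Step 6: depth of $D_n$.** Let $T_j=\ker(C_j\to C_{j+1})$ with $C_{n+1}=0$, so $T_n=C_n$ and $T_0=D_n$. By exactness of (12) we have $0\to T_j\to C_j\to T_{j+1}\to0$ for $j<n$, so $\operatorname{depth}T_j\ge\min(\operatorname{depth}C_j,\ \operatorname{depth}T_{j+1}+1)$. Starting with $\operatorname{depth}T_n\ge n+1$, descending induction gives $\operatorname{depth}T_j\ge2n+1-j$. So $D_n$, a submodule of the finitely generated module $C_0$, has depth at least $2n+1=\dim\Lambda$. By the Auslander–Buchsbaum formula it is free.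

**Step 7: degrees of generators.** By Lemma 3, for $n\ge1$ we have $A^{(d)}_n\ne0$ iff $d\ge n+2$. So the lowest nonzero degree of $D_n$ is $n+2$, and everything in it is a generator. $\square$

**Consequence for $A^{(m)}_n$ and $\rho$.** Write $D_n=\Lambda\otimes\bigoplus_{s\ge0}B_s$, with $B_s$ the space of generators of degree $n+2+s$, and $\beta_{n,s}=\dim B_s$. These numbers depend only on $n$ and $s$, and $B_0\ne0$. Let $L_r=(\Lambda_r)^*$, with $L_0=k$ and $L_r=0$ for $r<0$. An element $f\in L_r$ is a symmetric function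
$$f(p_1,\dots,p_r)=f(\varepsilon_{p_1}\cdots\varepsilon_{p_r}),$$
homogeneous of degree $2n$ in each $p_i$, and all such symmetric functions occur, since $L_r=(V_{2n}^{\otimes r})^{S_r}$. Put $r_s=m-2-n-s$. Dualizing the degree $m$ and $m-1$ parts of $D_n$,
$$A^{(m)}_n=\bigoplus_sB_s^*\otimes L_{r_s},\qquad A^{(m-1)}_n=\bigoplus_sB_s^*\otimes L_{r_s-1}.$$
The map $\rho$ is dual to multiplication $V_{2n}^*\otimes\Lambda_{r-1}\to\Lambda_r$ on each summand, so it is $f\mapsto f(p,p_2,\dots,p_r)$ there. Hence $\mathcal K=\bigoplus_sB_s^*\otimes K_{r_s}$ with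
$$K_r=\ker\big(V_{2m-2}\otimes L_r\to V_{2m-2+2n}\otimes L_{r-1},\quad x\otimes f\mapsto x(p)\,f(p,p_2,\dots,p_r)\big),\tag{13}$$
and (11) becomes
$$M_n\cong\bigoplus_{s=0}^{m-2-n}B_s^*\otimes\Gamma_{m-2-n-s},\qquad\Gamma_r:=(R\otimes L_r)/R\,K_r .\tag{14}$$

## 9. The modules $\Gamma_r$ as sections on $Z_r$

Let $0\le r\le m-2-n$. For $r=0$ we have $L_0=k$ and $L_{-1}=0$, so $K_0=V_{2m-2}$ and $\Gamma_0=R/I_1(H)$.

**Lemma 9.** For $r\ge1$, $\Gamma_r\cong H^0(Z_r,\mathcal O(2n))$ as $R$-modules.

*Proof.* **Step 1: $H^0(Z_r,\mathcal O(2n))$ has linear relations.** Twist (2) by $\mathcal O(2n)$: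
$$E_1^{-t,q}=\wedge^tV_{2m-2-r}\otimes H^q(\mathbb P^r,\mathcal O(2n-t))\otimes R(-t)\Rightarrow H^{q-t}(Z_r,\mathcal O(2n)).$$
Nonzero terms have $q=0$, $t\le2n$, or $q=r$, $t\ge2n+r+1$. So the only term of total degree $0$ is at $(0,0)$. A differential $d_s$ with $s\ge2$ into it would come from $(-s,s-1)$, hence from $s=r+1$, $q=r$, where $H^r(\mathcal O(2n-r-1))=0$ because $2n\ge1$. Only $d_1$ remains, and
$$V_{2m-2-r}\otimes H^0(\mathcal O(2n-1))\otimes R(-1)\to H^0(\mathcal O(2n))\otimes R\to H^0(Z_r,\mathcal O(2n))\to0$$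
is exact. So $H^0(Z_r,\mathcal O(2n))$ is generated by $H^0(\mathbb P(V_r),\mathcal O(2n))$, with relations generated by the image of $V_{2m-2-r}\otimes H^0(\mathcal O(2n-1))$ in $V_{2m-2}\otimes H^0(\mathcal O(2n))$. By the definition of $E_r$ this image is $\ker\big(V_{2m-2}\otimes H^0(\mathcal O(2n))\to H^0(E_r(2n))\big)$.

**Step 2: the generators are $L_r$.** The map $\varphi\mapsto\varphi(\ell_{p_1}\cdots\ell_{p_r})$ sends $H^0(\mathbb P(V_r),\mathcal O(2n))$, the polynomials of degree $2n$ on $V_r$, to $L_r$. It is injective because every element of $V_r$ is a product of linear forms ($k$ is algebraically closed). Both sides have dimension $\binom{2n+r}r$, so it is an isomorphism.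

**Step 3: the relations are $K_r$.** The incidence $I=\{g(p)=0\}\subset\mathbb P^1\times\mathbb P(V_r)$ is the zero locus of a section of $\mathcal O(r)\boxtimes\mathcal O(1)$. It is the projective bundle of lines in $\ker(V_r\otimes\mathcal O\to\mathcal O(r))=\ell_pV_{r-1}$, so $I\cong\mathbb P^1\times\mathbb P(V_{r-1})$ via $g=\ell_ph$, and $\mathcal O(0,1)|_I=\mathcal O(1,1)$. Push forward
$$0\to\mathcal O(2m-2-r)\boxtimes\mathcal O(2n-1)\to\mathcal O(2m-2)\boxtimes\mathcal O(2n)\to\mathcal O_I(2m-2,2n)\to0$$
to $\mathbb P(V_r)$. Since $H^1(\mathbb P^1,\mathcal O(2m-2-r))=0$ and the first map is multiplication by $g$, the direct image of $\mathcal O_I(2m-2,2n)$ is $E_r(2n)$. Hence, by Step 2 for $r-1$ (for $r=1$, $\mathbb P(V_0)$ is a point),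
$$H^0(E_r(2n))=V_{2m-2+2n}\otimes H^0(\mathbb P(V_{r-1}),\mathcal O(2n))=V_{2m-2+2n}\otimes L_{r-1}.$$
The map from $V_{2m-2}\otimes H^0(\mathcal O(2n))$ is $x\otimes\varphi\mapsto x(p)\varphi(\ell_ph)$. With $h=\ell_{p_2}\cdots\ell_{p_r}$ this is $x\otimes f\mapsto x(p)f(p,p_2,\dots,p_r)$, the map in (13). So the space of linear relations is $K_r$. $\square$

**Lemma 10.** $\operatorname{ann}_R\Gamma_r=I_{r+1}(H)$ for $0\le r\le m-2-n$.

*Proof.* For $r=0$ this is clear. Let $r\ge1$. An element $c\in R$ acts on $H^0(Z_r,\mathcal O(2n))\ne0$ by multiplication with its pullback to $Z_r$. These are sections of a line bundle on an integral scheme, so $c\,\Gamma_r=0$ iff the pullback of $c$ is $0$, iff $c\in Q_r$. By Lemma 1, $Q_r=I_{r+1}(H)$. $\square$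

Formula (14) with Lemmas 9 and 10 is part (2) of the Complement.

## 10. The annihilator of $P^n/JP^{n-1}$

*Proof of Theorem A.* By (1) we need $\operatorname{ann}_RM_n=I_{m-1-n}(H)$ for $1\le n\le m-1$. The case $n=m-1$ was settled in Section 6. Let $1\le n\le m-2$. By (14) and Lemma 10,
$$JP^{n-1}:P^n=\operatorname{ann}_RM_n=\bigcap_{\substack{0\le s\le m-2-n\\B_s\ne0}}I_{m-1-n-s}(H).$$
Expanding larger minors along rows shows $I_{m-1-n}(H)\subset I_{m-1-n-s}(H)$ for all $s$, so the ideal with $s=0$ is the smallest. It occurs, because $B_0\ne0$ by Theorem 8. So the intersection is $I_{m-1-n}(H)$. With $n=i+1$ this reads $JP^i:P^{i+1}=I_{m-2-i}(H)$. $\blacksquare$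

**Size four in full.** Let $k$ be algebraically closed and $m=4$, where elimination had stalled. For $n=1$ we found $D_1\cong\Lambda(-3)$, so $\beta_{1,0}=1$, $\beta_{1,s}=0$ for $s>0$, and $P/J\cong\Gamma_1\cong H^0(Z_1,\mathcal O(2))$. By the example in Section 4, $Z_1=\operatorname{Spec}\bigoplus_e\mathcal O_{\mathbb P^1}(6e)$, hence
$$P/J\cong\bigoplus_{e\ge0}V_{6e+2},\qquad x_j\text{ acting as multiplication by }u^jv^{6-j}.$$
The three generators are $u^2,uv,v^2$, and the linear relations are the kernel of multiplication $V_6\otimes V_2\to V_8$, of dimension $21-9=12$. The annihilator is the kernel of $x_j\mapsto u^jv^{6-j}$, which is $I_2(H)$.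

For $n=2$ the only summand in (14) is $B_0^*\otimes\Gamma_0$ with $B_0^*=A^{(4)}_2$. By Lemma 3 seven linear forms make a regular sequence on $k[G_4]$, whose dimensions in degrees $0,1,2$ are $1,10,50$ (the $55$ quadrics in $10$ variables minus the $5$ Plücker relations of $\mathrm{Gr}(2,5)$). So $\dim A^{(4)}_2=50-7\cdot10+\binom72=1$, and $P^2/JP\cong R/I_1(H)=k$. Finally $P^n=JP^{n-1}$ for $n\ge3$. The three colon ideals for $i=0,1,2$ are $I_2(H)$, $I_1(H)$ and $I_0(H)=R$.
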